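# Four-dimensional range reporting in $O(\log n+k)$ time on a pointer machine

## 1. The theorem, and what each word in it means

**Theorem A.** For every set $P$ of $n$ points in $\mathbb R^4$ there is a pointer-machine data structure of $O(n\log^{15}n)$ space that answers orthogonal range reporting queries in $O(\log n+k)$ time. For dominance queries, $O(n\log^{11}n)$ space suffices.

**Theorem B.** For every fixed $d\ge 4$ there is a pointer-machine data structure for $d$-dimensional orthogonal range reporting with $n\log^{O(1)}n$ space and query time
$$O\Big(\log n\,\Big(\frac{\log n}{\log\log n}\Big)^{d-4}+k\Big).$$

Theorem A is the subject of the lecture; Theorem B is a short consequence, proved in Section 10. The exponents 15 and 11 are not optimized. Throughout, $\log=\log_2$ and the dimension is a constant.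

In orthogonal range reporting we pre-process $P$ so that, given an axis-parallel rectangle $q=\prod_i[\alpha_i,\beta_i]$, we can list all points of $q\cap P$. The output size is $k=|q\cap P|$. A *dominance query* is given by a point $q\in\mathbb R^4$ and asks for all $p\in P$ with $p\le q$, meaning $p_i\le q_i$ for every $i$.

In the *pointer machine* model, memory consists of cells, each holding $O(1)$ coordinates or integers and $O(1)$ pointers. A query starts at a root cell, follows pointers, and compares query coordinates with stored values. There is no array indexing: a cell is reached only by following pointers to it. Space is the number of cells. A balanced binary search tree and a linked list are both legal; looking up "entry number $i$" in constant time is not.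

Two facts put the theorem in place. First, $O(\log n+k)$ is the best possible query time, whatever the space. Let each cell have at most $b\ge2$ outgoing pointers, $b$ a constant. Within $T$ steps of the root only $O(b^T)$ cells can be reached, and they hold $O(b^T)$ points. The $n$ queries $q=\{p\}$, $p\in P$, each require their own point to be reached, so $b^T=\Omega(n)$ and $T=\Omega(\log n)$. Also, $k$ reported points occupy $\Omega(k)$ cells.

Second, some logarithmic factors in the space are unavoidable. Chazelle showed that on a pointer machine, $d$-dimensional range reporting with query time $\log^{O(1)}n+O(k)$ requires $\Omega\big(n(\log n/\log\log n)^{d-1}\big)$ space. So "optimal time with $n\log^{O(1)}n$ space" is the natural demand. There is a structure with $O(n\log^4n)$ space and query time $O(\log n\log\log n+k)$. The problem, taken from Nekrich and Rahul, "4D Range Reporting in the Pointer Machine Model in Almost-Optimal Time" (arXiv:2211.03161, 2022), is whether the factor $\log\log n$ can be removed within $n\log^{O(1)}n$ space. Theorem A says that it can.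

We use one textbook fact without proof: the $d$-dimensional range tree on $m\ge 2$ points has $O(m\log^{d-1}m)$ space and answers range queries in $O(\log^dm+k)$ time on a pointer machine. We assume $n\ge4$ throughout; a set of fewer than four points is stored as a list and scanned.

## 2. From rectangles to dominance, and from reals to ranks

**Step 1: remove two-sided constraints.** We show that it is enough to handle dominance queries. Suppose that for the other coordinates we can already handle some fixed types of constraint, and that in coordinate $i$ we can handle one-sided constraints of either direction (with a separate structure for each direction). We want to allow $[\alpha,\beta]$ in coordinate $i$.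

Build a balanced binary tree over the distinct values of coordinate $i$. An internal node $v$ has a split value $m_v$: values in its left subtree are $\le m_v$, values in its right subtree are $>m_v$. At $v$ store a structure for the points of the left child with queries $x_i\ge\alpha$, and one for the points of the right child with queries $x_i\le\beta$. At each leaf store a structure for its points with queries $x_i\ge\alpha$.

A query descends from the root: go left if $\beta\le m_v$, go right if $\alpha>m_v$, and otherwise stop. When we stop, $\alpha\le m_v<\beta$. Points of the left child have $x_i\le m_v<\beta$, so only $x_i\ge\alpha$ matters; points of the right child have $x_i>m_v\ge\alpha$, so only $x_i\le\beta$ matters. Points outside the subtree of $v$ were excluded on the way. So we issue the two one-sided queries, on disjoint sets. If we arrive at a leaf, we test whether its single value lies in $[\alpha,\beta]$. If it does, all points of the leaf satisfy the constraint, and we query its structure with the true condition $x_i\ge\alpha$.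

Each point lies in $O(\log n)$ of the stored structures, so the space grows by a factor $O(\log n)$. The time becomes $O(\log n)$ plus that of at most two queries. Doing this for the four coordinates in turn leaves at most $16$ queries, each one-sided in all coordinates. Replacing $x_i$ by $-x_i$ where the constraint is $x_i\ge\alpha$ turns each of them into a dominance query. Hence a range query costs at most $16$ dominance queries plus $O(\log n)$ time, and the space grows by a factor $O(\log^4n)$. So the second sentence of Theorem A implies the first, and from here on we treat dominance only.

**Step 2: pass to ranks.** We make the coordinates small integers. Replace $a_i$, for a point $a\in P$, by the index in $\{1,\dots,n\}$ of its value among the distinct values of coordinate $i$. Replace $q_i$ by the number of distinct values $\le q_i$, a number in $\{0,\dots,n\}$. This preserves the relation $a\le q$. The ranks of $q$ are found in $O(\log n)$ time by four searches. Comparing the rank of $q_i$ with a stored threshold $c$ amounts to comparing $q_i$ with the $c$-th value, so comparisons are all we need. For instance, if the values in coordinate $i$ are $2.5,\,7,\,9$, then a point with value $7$ gets rank $2$, and queries with $q_i=6.9$ and $q_i=8$ get ranks $1$ and $2$.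

Put
$$L=\lceil\log(n+1)\rceil,\qquad N=2^L,\qquad G=\{0,1,\dots,N-1\}.$$
Then points lie in $\{1,\dots,n\}^4\subset G^4$ and queries lie in $G^4$. Note that no point has a coordinate $0$.

## 3. Dimensions two and three by hand: truncated prefix lists and fractional cascading

In dimension one, dominance is a scan of a sorted list: $O(1+k)$ time and no search at all. In dimension two we scan too, provided someone tells us the position of the query in one coordinate.

**Definition (truncated prefix lists).** Let $K\ge1$, and let a list of points be sorted by coordinate $i$ as $a^1,\dots,a^m$. For $0\le t\le m$ let $T_t$ be the linked list of the $\min(t,K+1)$ points among $a^1,\dots,a^t$ with smallest coordinate $j$, in increasing order of that coordinate.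

**Lemma 1.** Let $t$ be the number of list points with $a_i\le q_i$. Scan $T_t$ while $a_j\le q_j$. Every scanned point that passes the test satisfies $a_i\le q_i$ and $a_j\le q_j$, and if at most $K$ points pass, they are all the points of the list with this property.

*Proof.* Points of $T_t$ have $a_i\le q_i$, which gives the first claim. If at most $K$ points pass, then one of two things happened. Either the scan met a point with $a_j>q_j$; then all later points of $T_t$, and all points of the prefix left out of $T_t$, have coordinate $j$ at least as large, hence $>q_j$. Or the scan exhausted $T_t$ with at most $K$ points; then $|T_t|\le K$, so $|T_t|=t$ and $T_t$ is the whole prefix. $\square$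

For example, take $K=1$ and the list $(1,5),(2,3),(3,4)$. Then $T_3=\big((2,3),(3,4)\big)$. For $q=(3,3)$ we have $t=3$; the point $(2,3)$ passes, $(3,4)$ stops the scan, and the answer is complete. For $q=(3,5)$ both points pass, which is more than $K$: we have learned only that the output is larger than $K$. The missing point $(1,5)$ was cut off. The storage is $(m+1)(K+1)$ entries at most, instead of the order of $m^2$ for full prefix lists. The overflow is harmless if a slower structure takes over when $k>K$.

What remains is to find $t$, and to find it in many lists at once. This is the role of fractional cascading (Chazelle–Guibas 1986). We need it for a binary tree, and we include the proof.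

**Lemma 2 (fractional cascading).** Let $\mathcal S$ be a rooted binary tree, each node $v$ of which carries a list $C_v$ (a *catalog*), sorted by keys in $\{1,\dots,n\}$. Let $A$ be the total length of the catalogs and $|\mathcal S|$ the number of nodes. With $O(A+|\mathcal S|)$ cells one can find, for every $x\in\{0,\dots,n\}$ and every root-to-leaf path $\pi$, the position $t_v=\#\{\text{entries of }C_v\text{ with key}\le x\}$ for all $v$ on $\pi$, in total time $O(\log(A+|\mathcal S|+2)+|\pi|)$.

*Proof.* Going from the leaves up, define a sorted augmented list $A_v$. It consists of a sentinel of key $0$ (placed first), all entries of $C_v$, and copies of the 4th, 8th, 12th, … entries of $A_w$ for each child $w$ of $v$. Each node is the child of at most one node, so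
$$\sum_v|A_v|\le\sum_v(|C_v|+1)+\frac14\sum_v|A_v|,\qquad\text{hence}\qquad\sum_v|A_v|\le\frac43(A+|\mathcal S|).$$
Each entry $y$ of $A_v$ stores a pointer to whatever is attached to the position $\#\{\text{entries of }C_v\text{ with key}\le \mathrm{key}(y)\}$, and, for each child $w$, a bridge to the last entry of $A_w$ with key $\le\mathrm{key}(y)$. The sentinel guarantees that such an entry exists.

At the root, find the last entry $y$ with key $\le x$ by a balanced search tree over the augmented list. Now suppose that we know the last entry $y$ of $A_v$ with key $\le x$. No entry of $C_v$ has key in $(\mathrm{key}(y),x]$, so $y$ stores the position $t_v$. To move to a child $w$, follow the bridge to $b\in A_w$ and walk right. The entries of $A_w$ after $b$ with key $\le x$ have keys in $(\mathrm{key}(y),x]$; none of them was copied to $A_v$, by the choice of $y$. They are consecutive, so there are at most three. After at most four comparisons we stand at the last entry of $A_w$ with key $\le x$. $\square$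

These two tools settle dimension three. Take $K=\lceil\log^3n\rceil$ and a balanced binary tree whose leaves are the points in the order of $x_3$, followed by one dummy leaf of key $+\infty$. The points with $x_3\le q_3$ form a prefix of the order. Descend to the first leaf with key $>q_3$: the prefix is the disjoint union, over the nodes where the path turns right, of the point sets of the left children. Attach to each right child the list of its left sibling's points, sorted by $x_1$, with truncated prefix lists in $x_2$. There are $O(\log n)$ lists along the path, and Lemma 2 gives all positions in $O(\log n)$ time. Scan the lists by Lemma 1. If more than $K$ points are collected in total, then $k>K\ge\log^3n$ and a range tree answers in $O(\log^3n+k)=O(k)$ time. So the query time is $O(\log n+k)$, and the space is $O(n\log n\cdot K)=O(n\log^4n)$.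

## 4. A second binary tree needs $\log^2n$ catalogs

For dimension four the obvious continuation is to put a binary tree on $x_4$ in front. A query then splits the prefix $x_4\le q_4$ into $O(\log n)$ blocks, and each block has its own three-dimensional structure, with its own tree on $x_3$. All lists are still searched with the key $q_1$, and by fractional cascading each list could cost $O(1)$. But the lists now lie on $O(\log n)$ different paths in different trees, and there are too many of them.

Here is an explicit instance. Let $n=2^L$ for this example only, let the points be indexed by $r\in\{0,\dots,n-1\}$ with $x_4=r$ and $x_3$ the number whose $L$ binary digits are those of $r$ reversed, and use perfect binary trees. Query with $x_4\le n-2$ and $x_3\le Q$, where $Q=1010\cdots$ has $L$ binary digits. The prefix of length $n-1$ in $x_4$ consists of one block of size $2^h$ for each $h=0,\dots,L-1$. In a block of size $2^h$ the top $L-h$ digits of $r$ are fixed. So $x_3$ takes the values $c+2^{L-h}s$ for $s=0,\dots,2^h-1$, with a fixed $c<2^{L-h}$. Let $Q_h$ be the number formed by the top $h$ digits of $Q$. The number of values $\le Q$ in the block is $Q_h$ or $Q_h+1$. A prefix of length $m$ in a perfect binary tree splits into as many canonical blocks as $m$ has ones in binary. The number $Q_h$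 has $\lceil h/2\rceil$ ones. The number $Q_h+1$ has no fewer: a final $0$ becomes $1$, a final $01$ becomes $10$, and for $h=1$ we get $10$. So the query involves at least $\sum_{h<L}h/2=L(L-1)/4$ catalogs, and visiting each of them once already exceeds $O(\log n)$.

Separating $x_3$ and $x_4$ one after the other is what creates a tree inside a tree. We want instead one tree with paths of length $O(\log n)$, such that on a single path every point $a\le q$ gets to a stage where at most two of its four constraints are open. At that stage Lemma 1 can take over.

## 5. Boxes in query space, and points with three open constraints

An *interval* is a nonempty set of consecutive elements of $G$, and a *box* is a product of intervals. We locate the query $q$ in smaller and smaller boxes $\tau\subset G^4$ and ask what the knowledge "$q\in\tau$" says about a point.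

**Definition (dead, active, $E_\tau$).** Let $\tau=\prod_i\{l_i,\dots,u_i\}$ and $a\in P$. The point $a$ is *dead* at $\tau$ if $a_i>u_i$ for some $i$. Coordinate $i$ of $a$ is *active* at $\tau$ if $l_i<a_i\le u_i$. Let $E_\tau$ be the set of points of $P$ that are not dead at $\tau$ and have at least three active coordinates at $\tau$.

If $a$ is dead at $\tau$, then $a\not\le q$ for every $q\in\tau$. If $a$ is not dead, every nonactive coordinate has $a_i\le l_i$, so the constraint $a_i\le q_i$ holds for every $q\in\tau$. The active coordinates are those that $\tau$ does not decide.

As an example let $G=\{0,\dots,7\}$, $\tau=\{2,\dots,5\}\times\{0,\dots,7\}\times\{4\}\times\{3,\dots,6\}$ and $a=(3,6,2,5)$. Coordinates $1,2,4$ are active; coordinate $3$ is settled because $2\le4$. So $a\in E_\tau$. Cut $\tau$ by $x_1<3$ versus $x_1\ge3$. In the first part $u_1=2<a_1$, and $a$ is dead. In the second part $l_1=3=a_1$, so coordinate $1$ is settled. For $q$ in that part, $a\le q$ holds if and only if $6\le q_2$ and $5\le q_4$, a two-dimensional condition.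

Why three? A point in $E_\tau$ has a geometric trace: in the example, the line through $a$ parallel to axis $3$ meets $\tau$, at $(3,6,4,5)$. In general the following hold.

* **(F1)** $E_{G^4}=P$, because $0<a_i\le n\le N-1$.
* **(F2)** If $a\in E_\tau$, then one of the four axis-parallel lines through $a$ meets $\tau$. Choose $j$ so that the three coordinates other than $j$ are active; the point with these coordinates equal to those of $a$ and $j$-th coordinate $l_j$ lies in $\tau$ and on the line through $a$ parallel to axis $j$.
* **(F3)** If $\sigma\subset\tau$, then $E_\sigma\subset E_\tau$. Being not dead and being active are preserved from $\sigma$ to $\tau$: $l_i(\tau)\le l_i(\sigma)$ and $u_i(\sigma)\le u_i(\tau)$.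
* **(F4)** Every non-dead point satisfies $a\le u(\tau)=(u_1,\dots,u_4)\in\tau$. So $|E_\tau|\le\#\{a\in P:a\le u(\tau)\}$.

By (F2), the total size of the sets $E_\tau$ is controlled as soon as each of the $4n$ lines through the points meets few boxes. (Had we kept points with two active coordinates, we would have to count boxes met by two-dimensional planes, and Lemma 3 below says nothing about those.) On the other hand the partition must be fine enough to be useful. Cutting $G^4$ into single cells makes every $E_\tau$ empty at the end, but a line meets $N$ cells. The compromise is to partition only as finely as is needed to tell whether the output is small. Let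
$$K=\lceil\log^4n\rceil,\qquad \lambda(q)=\#\{a\in P:a\le q\},\qquad S=\{q\in G^4:\lambda(q)\le K\}.$$
If $q\notin S$, then $k>K\ge\log^4n$ and the range tree on $P$, with its time $O(\log^4n+k)$, is fast enough. If a box lies inside $S$, then (F4) bounds $|E_\tau|$ by $K$. What we need is a partition into boxes that respect $S$ and are met rarely by lines.

## 6. Partitioning along a down-set so that lines meet few boxes

A set $S\subset G^d$ is a *down-set* if $x\le y\in S$ implies $x\in S$. The set $S$ above is one, since $\lambda$ is monotone. In $G^1$ the down-sets are the sets $\{x<t\}$, $0\le t\le N$; in $G^2$ they are the regions below staircases.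

**Definition (splitting tree).** A *splitting tree* over a box $R$ is a finite rooted binary tree of boxes with root $R$ in which every internal box is cut into two nonempty boxes, its children, by $x_i<c$ versus $x_i\ge c$ for some $i$ and $c$. Its leaves partition $R$. For a splitting tree $\mathcal U$ over $G^m$ and a box $B\subset G^m$, let $\mathcal U|B$ be obtained by intersecting all boxes with $B$, deleting empty ones, and contracting one-child nodes.

If a cut of $\tau$ leaves one side of $\tau\cap B$ empty, then the other side is $\tau\cap B$ itself, so contraction loses nothing. Hence $\mathcal U|B$ is a splitting tree over $B$, no deeper than $\mathcal U$, and its leaves are the nonempty intersections of leaves of $\mathcal U$ with $B$. By a *line* we mean an axis-parallel line of $G^d$; it meets each box in an interval or not at all.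

**Lemma 3.** Let $\chi_1=\delta_1=1$ and, for $d\ge2$, $\chi_d=2(L+1)\chi_{d-1}$ and $\delta_d=(L+1)(2\delta_{d-1}+1)$. For every down-set $S\subset G^d$ there is a splitting tree $\mathcal T_d(S)$ over $G^d$ such that

* (a) every leaf is contained in $S$ or disjoint from $S$;
* (b) the depth is at most $\delta_d$;
* (c) every line meets at most $1+\chi_d$ leaves.

For $d=1$ we have $S=\{x<t\}$, and at most one cut suffices. Now let $d\ge2$ and assume the lemma for $d-1$.

**Step 1: the construction.** We cut the last axis dyadically, and only where $S$ requires it. Write points of $G^d$ as $(y,h)$ with $y\in G^{d-1}$, $h\in G$. A *dyadic* interval is one that arises from $G$ by repeated halving. For an interval $J\subset G$ put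
$$S_J^-=\{y:(y,\min J)\in S\},\qquad S_J^+=\{y:(y,\max J)\in S\}.$$
These are down-sets in $G^{d-1}$, and $S_J^+\subset S_J^-$. Over $y\in S_J^+$ the whole column $\{y\}\times J$ lies in $S$; over $y\notin S_J^-$ none of it does. Only columns over $S_J^-\setminus S_J^+$ are undecided.

Start with $\mathrm{Process}(G^{d-1}\times G)$, where for dyadic $J$ the procedure $\mathrm{Process}(B\times J)$ acts as follows. Split $B\times J$ in the $y$-coordinates by $\mathcal T_{d-1}(S_J^-)|B$, and split each resulting $B_1\times J$ by $\mathcal T_{d-1}(S_J^+)|B_1$. Each resulting $B_2$ is contained in or disjoint from $S_J^-$, and likewise for $S_J^+$. If $B_2\subset S_J^+$, then $B_2\times J\subset S$, and this box is a leaf. If $B_2\cap S_J^-=\emptyset$, then $(B_2\times J)\cap S=\emptyset$, and this box is a leaf. Otherwise $B_2\subset S_J^-\setminus S_J^+$. Then $\min J\neq\max J$, so $|J|\ge2$; cut $J$ into its dyadic halves $J',J''$ and call $\mathrm{Process}(B_2\times J')$ and $\mathrm{Process}(B_2\times J'')$.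

**Step 2: an example.** Before the proof, let $d=2$, $L=2$, $G=\{0,1,2,3\}$ and $S=\{(y,h):y+h\le3\}$. For $J=G$ we have $S_J^-=G$ and $S_J^+=\{0\}$, so we cut at $y<1$. The box $\{0\}\times G$ is a leaf in $S$. The other box, $\{1,2,3\}\times G$, is cut into $\{1,2,3\}\times\{0,1\}$ and $\{1,2,3\}\times\{2,3\}$.

For $J=\{0,1\}$ we have $S_J^-=G$, $S_J^+=\{0,1,2\}$: the box $\{1,2\}\times\{0,1\}$ is a leaf in $S$, and $\{3\}\times\{0,1\}$ is cut into the leaves $\{3\}\times\{0\}\subset S$ and $\{3\}\times\{1\}$ outside. For $J=\{2,3\}$ we have $S_J^-=\{0,1\}$, $S_J^+=\{0\}$: the box $\{2,3\}\times\{2,3\}$ is a leaf outside $S$, and $\{1\}\times\{2,3\}$ is cut into the leaves $\{1\}\times\{2\}\subset S$ and $\{1\}\times\{3\}$ outside. There are seven leaves, of sizes $4+4+1+1+4+1+1=16$. The line $y=1$ meets three of them, and so does the line $h=0$; the bound of the lemma is $1+\chi_2=7$.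

**Step 3: properties (a) and (b).** Property (a) is clear from the construction. Along a root-to-leaf path the calls have intervals $J$ of strictly decreasing lengths among $2^L,2^{L-1},\dots,1$, so there are at most $L+1$ calls. Each contributes at most $\delta_{d-1}+\delta_{d-1}$ cuts in the $y$-coordinates and one cut of $J$. This gives (b), and in particular the construction is finite.

**Step 4: lines parallel to the last axis.** Here $y$ is fixed, and we count cuts of intervals $J$: the line meets both children of a node that it meets only if the cut is in the last axis. So the number of leaves met is one plus the number of nodes met by the line at which $J$ is cut.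

For each $J$, at most one call $\mathrm{Process}(B\times J)$ has $y\in B$. Indeed, two such boxes $B\times J$ would share a point, hence be nested, and one call would be made inside the other; but a call with $J$ spawns only calls with strictly smaller intervals. Within the call, exactly one $B_2$ contains $y$. The interval $J$ is cut there if and only if $y\in S_J^-\setminus S_J^+$. Let $t=\#\{h:(y,h)\in S\}$, so that $(y,h)\in S$ iff $h<t$. Then $y\in S_J^-\setminus S_J^+$ says $\min J<t\le\max J$. This forces $t\in J$ and $|J|\ge2$. For each of the lengths $2^1,\dots,2^L$ at most one dyadic interval contains $t$, so there are at most $L$ cuts. The line meets at most $1+L\le1+\chi_d$ leaves.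

**Step 5: lines parallel to an axis $i<d$.** Here $h$ is fixed and $y$ runs over a line $\ell$ of $G^{d-1}$. The only trees that matter are those for dyadic intervals containing $h$. Let $J_r\ni h$ be the dyadic interval of length $2^{L-r}$, $0\le r\le L$. By induction each of the $2(L+1)$ trees $\mathcal T_{d-1}(S_{J_r}^-)$, $\mathcal T_{d-1}(S_{J_r}^+)$ has leaves that partition $\ell$ into at most $1+\chi_{d-1}$ intervals, so it creates at most $\chi_{d-1}$ breakpoints on $\ell$. The common refinement of these partitions has at most
$$1+2(L+1)\chi_{d-1}=1+\chi_d$$
intervals. We claim that if $y,y'$ lie in the same interval of the refinement, then $(y,h)$ and $(y',h)$ lie in the same leaf. Follow both points down the tree, and suppose they are still in the same box. A cut in the last axis does not separate them, since $h$ is the same. A cut in the $y$-coordinates is applied to a box whose last factor is some $J_r$, and it is a cut of a restriction of $\mathcal T_{d-1}(S_{J_r}^-)$ or $\mathcal T_{d-1}(S_{J_r}^+)$. If it separated $y$ from $y'$, they would lie in different leaves of that tree, contrary to the choice of the refinement. So they stay together. Hence the line meets at most as many leaves as the refinement has intervals, and (c) is proved. $\square$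

For $d=4$ we get $\chi_4=8(L+1)^3$ and $\delta_4=O(L^3)$. Both are polylogarithmic.

## 7. The pruned tree and its total size

Apply Lemma 3 with $d=4$ to the set $S=\{\lambda\le K\}$ of Section 5.

**Step 1: bound the sum of all $|E_\tau|$.** Nodes of $\mathcal T_4(S)$ at a fixed depth are disjoint boxes, and each one met by a given line contains a leaf met by that line. So a line meets at most $1+\chi_4$ nodes per depth, and at most $(1+\chi_4)(1+\delta_4)$ nodes in all. By (F2), every pair $(a,\tau)$ with $a\in E_\tau$ comes with a line through $a$ that meets $\tau$, and there are four lines for each $a$. Therefore
$$\sum_\tau|E_\tau|\le 4n(1+\chi_4)(1+\delta_4)=:M=O(n\log^6n),\tag{1}$$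
where the sum is over all nodes of $\mathcal T_4(S)$.

**Step 2: prune.** The tree $\mathcal T_4(S)$ itself may be large, so we stop where nothing is left to do. Let $\mathcal T$ be obtained from $\mathcal T_4(S)$ by deleting all proper descendants of every node $\tau$ with $E_\tau=\emptyset$. Each internal node of $\mathcal T$ has $|E_\tau|\ge1$, so by (1) there are at most $M$ internal nodes and at most $M+1$ leaves. A leaf $\omega$ of $\mathcal T$ either has $E_\omega=\emptyset$ or is a leaf of $\mathcal T_4(S)$. We sort the leaves into three types:

* type (i): $E_\omega=\emptyset$;
* type (ii): $E_\omega\ne\emptyset$ and $\omega\subset S$, so that $|E_\omega|\le K$ by (F4), since $\lambda(u(\omega))\le K$;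
* type (iii): $E_\omega\ne\emptyset$ and $\omega\cap S=\emptyset$.

Let us see how a query would use $\mathcal T$. Walk down from $G^4$ to the leaf containing $q$. Every $a\le q$ starts in $E_{G^4}=P$ and is dead at no box on the way. At some box it drops out of the sets $E$ and becomes part of a two-dimensional problem, or it is still in $E_\omega$ at the end. The one defect is the length of the walk: all we know about the depth is $\delta_4=O(\log^3n)$. We need shorter paths, without storing the sets $E_\tau$ too many times.

## 8. A search tree of logarithmic depth whose hulls rarely repeat

"Below" refers to descendants in $\mathcal T$ and includes equality.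

**Step 1: the search tree.** We balance by testing boxes in the middle of $\mathcal T$. Nodes of the binary tree $\mathcal S$ correspond to pairs $C=(\sigma,Z)$, where $\sigma$ is a node of $\mathcal T$, called the *hull*, and $Z$ is a set of nodes of $\mathcal T$ below $\sigma$. Let $\Lambda(C)$ be the set of leaves of $\mathcal T$ that are below $\sigma$ and not below any member of $Z$; it will always be nonempty. The root of $\mathcal S$ is $(G^4,\emptyset)$. The invariant for a query is that $q$ lies in a leaf of $\Lambda(C)$.

If $|\Lambda(C)|=1$, the node is a leaf of $\mathcal S$, and it knows the leaf $\omega\ni q$ of $\mathcal T$. Otherwise walk down from $\sigma$, always to the child with more leaves of $\Lambda(C)$ below it (ties are broken arbitrarily), until the first node $\rho$ with at most $\frac23|\Lambda(C)|$ such leaves. It exists: the count stays at least $1$ along the walk, and a single leaf has count $1\le\frac23|\Lambda(C)|$ because $|\Lambda(C)|\ge2$. Since $\sigma$ has count $|\Lambda(C)|$, we have $\rho\ne\sigma$. The parent of $\rho$ has count more than $\frac23|\Lambda(C)|$ and $\rho$ is its heavier child, so $\rho$ has count more than $\frac13|\Lambda(C)|$. Store the box $\rho$ as the *test* of the node. The yes-child is $(\rho,\{z\in Z:z\text{ below }\rho\})$ and the no-child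 is $(\sigma,Z\cup\{\rho\})$. A query goes to the yes-child if and only if $q\in\rho$.

No member of $Z$ is a proper ancestor of $\rho$, since leaves of $\Lambda(C)$ lie below $\rho$. So $\Lambda$ of the yes-child consists of the leaves of $\Lambda(C)$ below $\rho$, and $\Lambda$ of the no-child consists of the others. Both are nonempty, both have size at most $\frac23|\Lambda(C)|$, and the invariant is preserved. Consequently the leaves of $\mathcal S$ correspond one-to-one to the leaves of $\mathcal T$, so $\mathcal S$ has $O(M)$ nodes. Its depth is at most $1+\log_{3/2}(M+1)=O(\log n)$.

For example, let $\mathcal T$ have root $r$ with children $\omega_1,x$; let $x$ have children $\omega_2,y$; let $y$ have children $\omega_3,\omega_4$. At $(r,\emptyset)$ the walk passes $x$, with count $3>\frac83$, and stops at $\rho=y$, with count $2$. The no-child is $(r,\{y\})$ with $\Lambda=\{\omega_1,\omega_2\}$. There both children of $r$ have count $1$; say the tie goes to $x$. The yes-child $(x,\{y\})$ is a leaf of $\mathcal S$ with hull $x$ and final box $\omega_2$, and the no-child $(r,\{y,x\})$ is a leaf with hull $r$ and final box $\omega_1$. So $r$ is the hull of three nodes, which form a chain of no-edges. That is the general picture.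

**Step 2: each box is a hull only $O(\log n)$ times.** This is what keeps the space under control.

**Lemma 4.** Every node $\sigma$ of $\mathcal T$ is the hull of only $O(\log n)$ nodes of $\mathcal S$.

*Proof.* First, no $\rho$ is the test at two nodes $s\ne s'$ of $\mathcal S$. Suppose it is.

If $s'$ is in the yes-subtree of $s$, then its hull is below $\rho$. A test is a proper descendant of the hull of its node, so the test at $s'$ is not $\rho$.

If $s'$ is in the no-subtree of $s$, then no leaf of $\Lambda(s')$ lies below $\rho$, whereas the test at $s'$ has leaves of $\Lambda(s')$ below it. So it is not $\rho$.

The same two arguments apply with $s,s'$ exchanged. If neither is an ancestor of the other, let $\rho_0$ be the test at their lowest common ancestor, with, say, $s$ in its yes-subtree and $s'$ in its no-subtree. The hull of $s$ is below $\rho_0$, so $\rho$ is below $\rho_0$. No leaf of $\Lambda(s')$ is below $\rho_0$, hence none is below $\rho$; but $\rho$ is the test at $s'$. Contradiction.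

So each $\sigma$ becomes a hull through at most one yes-edge. The root of $\mathcal T$ is never a test, and it is the hull of the root of $\mathcal S$. The hull changes only along yes-edges. Hence the nodes of $\mathcal S$ with hull $\sigma$ form one chain of no-edges, and their number is at most one plus the depth of $\mathcal S$. $\square$

## 9. Transition lists, the query, and the proof of Theorem A

**Step 1: define the lists.** We record the moment at which a point drops out of the sets $E$, as seen along a path of $\mathcal S$. Along a no-edge the hull does not change. So consider every yes-edge of $\mathcal S$, from hull $\sigma$ to hull $\rho$, and every leaf of $\mathcal S$, with hull $\sigma$ and final box $\rho=\omega$. For each of these *transitions* let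
$$\Gamma(\sigma,\rho)=\{a\in E_\sigma\setminus E_\rho:\ a\text{ is not dead at }\rho\}.$$
Each such $a$ has at most two active coordinates at $\rho$, because it is not dead and not in $E_\rho$. Assign it to one class $\{i,j\}$, $i<j$, that contains its active coordinates; there are six classes. All other constraints hold for every query in $\rho$, so
$$\text{for }q\in\rho\text{ and }a\text{ in class }\{i,j\}:\qquad a\le q\iff a_i\le q_i\text{ and }a_j\le q_j.\tag{2}$$
For each class list, sorted by $a_i$, store the truncated prefix lists $T_t$ of Section 3 with parameter $K=\lceil\log^4n\rceil$ and second coordinate $j$.

**Step 2: attach the lists and cascade.** We arrange that one query reads all its lists along one path. Attach the six lists of a yes-edge to its yes-child, and the six final lists to the leaf of $\mathcal S$. Every node of $\mathcal S$ then has twelve fixed slots, one for each class and each kind (yes-edge or final), some of them empty. For each slot, apply Lemma 2 to the tree $\mathcal S$ with the catalogs in that slot; within a slot the key is always the same coordinate $i$. An entry of the augmented lists points to the list $T_t$ for its position $t$.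

**Step 3: auxiliary structures.** For each leaf $\omega$ of type (ii), store a four-dimensional range tree on $E_\omega$. Since $|E_\omega|\le K$, it takes $O(|E_\omega|\log^3K)$ space and answers in $O(\log^4K+k')=O((\log\log n)^4+k')$ time, where $k'$ is its output size (a single point is simply tested). Store also a range tree on all of $P$, the *slow structure*, with $O(n\log^3n)$ space and $O(\log^4n+k)$ query time.

**Step 4: space.** We count everything. Each node of $\mathcal S$ with hull $\sigma$ is the source of exactly one transition: an internal node has one yes-edge, a leaf has its final transition. That transition has size at most $|E_\sigma|$. By Lemma 4 and (1), the class lists have total length at most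
$$O(\log n)\sum_\sigma|E_\sigma|=O(M\log n)=O(n\log^7n).$$
A class list of length $m$ has truncated prefix lists with at most $(m+1)(K+1)$ entries. There are $O(M)$ class lists, so these take $O\big((M\log n+M)K\big)=O(n\log^{11}n)$ cells. The tree $\mathcal S$ and the cascading take $O(n\log^7n+M)$ cells. The small range trees take $O(M\log^3K)$ by (1). The total is $O(n\log^{11}n)$.

**Step 5: the query.** We give the algorithm and its time in each case.

1. Compute the ranks of $q$ and descend $\mathcal S$ to find the leaf $\omega\ni q$ of $\mathcal T$. Each test $q\in\rho$ takes $O(1)$ comparisons, so this takes $O(\log n)$ time.
2. If $\omega$ is of type (iii), answer by the slow structure. Here $q\notin S$, so $k=\lambda(q)>K\ge\log^4n$, and the total time is $O(k)$.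
3. Otherwise use Lemma 2 in each of the twelve slots to find the position $t$ of $q_i$ in every list on the path. The path has length $O(\log n)$ and the root catalogs have size $n^{O(1)}$, so this takes $O(\log n)$ time. For each list, scan $T_t$ as long as $a_j\le q_j$ and collect these points in a buffer. If more than $K$ points are ever collected, stop, discard the buffer and answer by the slow structure.
4. If at most $K$ points are collected, output the buffer. If $\omega$ is of type (ii), also query the range tree of $E_\omega$ and output its answers.

**Step 6: each point $a\le q$ is in exactly one place.** Let
$$G^4=\sigma_0\supset\sigma_1\supset\dots\supset\sigma_r\supset\omega$$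
be the successive hulls on the search path, followed by the final box $\omega$ (the last inclusion may be an equality, in which case the last transition is empty). All of them contain $q$: the path follows a yes-edge to a hull $\rho$ only if $q\in\rho$, and $q\in\omega$ by the invariant. Let $a\in P$ with $a\le q$. Then $a$ is dead at none of these boxes. By (F1), $a\in E_{\sigma_0}$, and by (F3) the sets $E$ decrease along the sequence. So either $a\in E_\omega$, or $a$ leaves the sets $E$ at exactly one place and lies in exactly one of
$$\Gamma(\sigma_0,\sigma_1),\ \dots,\ \Gamma(\sigma_{r-1},\sigma_r),\ \Gamma(\sigma_r,\omega).$$
These are exactly the transitions whose lists are read in item 3, and within a transition $a$ is in exactly one class.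

**Step 7: the overflow case.** By (2), every point collected in item 3 satisfies $a\le q$, and by Step 6 the collected points are distinct. So if more than $K$ are collected, then $k>K\ge\log^4n$. The time spent is $O(\log n+K)$ for the search and the scans, then $O(\log^4n+k)$ for the slow structure; altogether $O(k)$.

**Step 8: the fast case.** Suppose that at most $K$ points were collected in total. Then at most $K$ passed in each single list, and by Lemma 1 and (2) each scan found all points of its list that are $\le q$. By Step 6, the remaining points $a\le q$ lie in $E_\omega$; none of them is in the buffer. If $\omega$ is of type (i), there are none. If $\omega$ is of type (ii), the range tree reports exactly them. So every $a\le q$ is reported exactly once, and nothing else is reported. The scans take $O(1)$ time per list plus $O(1)$ per collected point, so the total time is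
$$O\big(\log n+(\log\log n)^4+k\big)=O(\log n+k).$$

Thus dominance queries are answered in $O(\log n+k)$ time with $O(n\log^{11}n)$ space. By Section 2, range queries are answered in $O(\log n+k)$ time with $O(n\log^{15}n)$ space. This proves Theorem A. $\blacksquare$

## 10. Dimensions above four

**Proof of Theorem B.** As in Section 2, it suffices to treat dominance; the reduction costs a factor $O(\log^dn)$ in space and at most $2^d$ dominance queries plus $O(\log n)$ in time. We use induction on $d$. The case $d=4$ is Theorem A.

**Step 1: one more coordinate by a tree of large fanout.** Let $d\ge5$. Sort the points by $x_d$ and build a tree of fanout $f=\lceil\log n\rceil$ whose leaves are the points in this order. Its height is $O(\log n/\log f)=O(\log n/\log\log n)$. For every internal node and every index $c$ of one of its children, store a $(d-1)$-dimensional dominance structure, ignoring $x_d$, on the points in the first $c-1$ children. Store one more such structure on the whole set.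

**Step 2: the query.** The points with $x_d\le q_d$ form a prefix of the order. If the prefix is the whole set, use the structure on the whole set. Otherwise descend to the first leaf with $x_d>q_d$. At each node this means going to the first child whose largest $x_d$ exceeds $q_d$, found by binary search among the children in $O(\log f)$ time. Over the whole path this takes $O(\log n)$ time. If the path goes to child $c$ at some node, the points in the first $c-1$ children belong to the prefix, and the prefix is the disjoint union of these sets over the nodes on the path. Query the corresponding $(d-1)$-dimensional structure at each node.

**Step 3: the cost.** Each of the $O(\log n/\log\log n)$ structures is on at most $n$ points, so by induction its search cost, apart from the output, is $O\big(\log n(\log n/\log\log n)^{d-5}\big)$. The outputs are disjoint. The total time is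
$$O\Big(\frac{\log n}{\log\log n}\cdot\log n\Big(\frac{\log n}{\log\log n}\Big)^{d-5}+\log n+k\Big)=O\Big(\log n\Big(\frac{\log n}{\log\log n}\Big)^{d-4}+k\Big).$$
Each point is in at most $f-1$ structures per level, plus one. So the space grows by a factor $O(f\log n/\log\log n)$ and remains $n\log^{O(1)}n$. $\blacksquare$

Used with $d=4$ over the three-dimensional structure of Section 3, this step would give only $O(\log^2n/\log\log n+k)$. Theorem A is what lets the induction start at $d=4$ with no loss.

For which $d$ is $O(\log n+k)$ possible with $n\log^{O(1)}n$ space? For $d\le4$ it is possible, by Theorem A, adding dummy coordinates if $d<4$.

For $d\ge6$ it is impossible. The input is a lower bound of Afshani, Arge and Larsen (SoCG 2012): a pointer-machine structure for $d$-dimensional rectangle stabbing (store $n$ boxes, report those that contain a query point) with $nh$ space needs $\Omega\big(\log n(\log n/\log h)^{d-2}+k\big)$ query time. A point $x\in\mathbb R^3$ lies in $\prod_{i\le3}[\alpha_i,\beta_i]$ if and only if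
$$(\alpha_1,-\beta_1,\alpha_2,-\beta_2,\alpha_3,-\beta_3)\le(x_1,-x_1,x_2,-x_2,x_3,-x_3).$$
So three-dimensional stabbing is a special case of six-dimensional dominance. With $h=\log^{O(1)}n$, six-dimensional range reporting in $n\log^{O(1)}n$ space needs $\Omega(\log^2n/\log\log n+k)$ time. With dummy coordinates the same bound holds for every $d\ge6$.

For $d=5$, Theorem B gives $O(\log^2n/\log\log n+k)$. Whether $O(\log n+k)$ can be attained there is not settled by these arguments.
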